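# The Wiener index of graphs with $2d+1$ vertices and diameter at most $d$

## 1. Distances, Wiener index, rooted trees, blocks and branches

All graphs are finite and simple. I start with the vocabulary, each item with a small example.

**Distance, eccentricity, diameter.** In a connected graph $G$, $d(u,v)$ is the number of edges of a shortest $u$–$v$ path, $\mathrm{ecc}(v)=\max_u d(u,v)$, and the diameter is $\max_v \mathrm{ecc}(v)$. Example: in the cycle $C_7$ each vertex has two vertices at each of the distances $1,2,3$, so the diameter is $3$. In general $C_{2d+1}$ has diameter $d$.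

**Wiener index and distance sums.** $W(G)$ is the sum of $d(u,v)$ over all unordered pairs. For a graph $H$ and $v\in H$ put $\sigma_H(v)=\sum_{u\in H}d_H(u,v)$, so that $W(H)=\frac12\sum_v\sigma_H(v)$. Example: in $C_{2d+1}$ every vertex has $\sigma(v)=2(1+\dots+d)=d(d+1)$. Writing $n=2d+1$, so that $d(d+1)=\frac{n^2-1}4$, we get
$$W^*:=W(C_{2d+1})=\tfrac12 d(d+1)(2d+1)=\frac{n(n^2-1)}8. \tag{1}$$
So $W(C_5)=15$, $W(C_7)=42$, $W(C_9)=90$.

**Rooted trees, subtree sizes, BFS trees.** In a tree $T$ with root $c$, let $s(v)$ be the number of vertices in the subtree at $v$ ($v$ and its descendants). The height is the largest distance from the root. If $T$ has $N$ vertices, the edge from $v\ne c$ to its parent lies on the paths of exactly $s(v)(N-s(v))$ pairs, and a vertex $u$ is counted in $s(v)$ once for each non-root vertex $v$ on the path from the root to $u$. Hence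
$$W(T)=\sum_{v\ne c}s(v)\,(N-s(v)),\qquad \sum_u d_T(c,u)=\sum_{v\neq c}s(v). \tag{2}$$
A BFS tree of $G$ from $c$ is a spanning tree with $d_T(c,v)=d_G(c,v)$ for all $v$. Since $T\subseteq G$, $d_G\le d_T$, so $W(G)\le W(T)$. Example: let $T$ be the 7-vertex tree with two adjacent vertices $c,v$ of degrees $4$ and $3$ and five leaves. Rooted at $c$, the five leaves have $s=1$ and $s(v)=3$, so $W(T)=5\cdot 6+3\cdot4=42$.

**Cut vertices, 2-connected graphs, blocks.** A cut vertex is a vertex whose removal disconnects the graph. A graph is 2-connected if it is connected, has at least 3 vertices and has no cut vertex. A block of $G$ is a maximal connected subgraph having no cut vertex of its own. In a connected graph with at least two vertices a block is a single edge or is 2-connected, every edge lies in exactly one block, and every cycle lies inside one block. Example: take a triangle $abc$, a path $c\,x\,y$ attached at $c$, and a vertex $z$ attached at $b$. The cut vertices are $b,c,x$; the blocks are the triangle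 and the edges $cx$, $xy$, $bz$.

We need one textbook fact: *a path of $G$ with both ends in a block $B$ lies in $B$.* Otherwise some segment of it has distinct ends in $B$ and nothing else in $B$. Then $B$ together with this segment is connected without a cut vertex: removing a vertex of $B$ leaves the rest of $B$ connected and what remains of the segment attached to an end that is still there, and removing an inner vertex of the segment leaves two pieces attached to $B$. This contradicts maximality. In particular $d_G=d_B$ on $B$.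

**Branches.** Let $B$ be a block with at least two vertices and $b\in B$. As $B-b$ is connected, exactly one component of $G-b$ meets $B$. The branch $G_b$ consists of $b$ and all other components of $G-b$; so $V(G)\setminus G_b$ is the one component of $G-b$ that contains $B\setminus\{b\}$. Put
$$w_b=|G_b|,\qquad e_b=\max_{v\in G_b}d(b,v).$$
A branch is trivial if $G_b=\{b\}$. Example: for the triangle above, $G_a=\{a\}$, $G_b=\{b,z\}$, $G_c=\{c,x,y\}$, with sizes $1,2,3$ and heights $0,1,2$.

*The branches of $B$ partition $V(G)$.* Clearly $G_b\cap B=\{b\}$. Let $v\notin B$, and let $b$ be the first vertex of $B$ on some path from $v$ to $B$. If $v\notin G_b$, then $v$ lies in the component of $G-b$ containing $B\setminus\{b\}$, so another path from $v$ first meets $B$ in some $b'\ne b$. The two paths together contain a $b$–$b'$ path whose edges all have an end outside $B$, which contradicts the fact above. So $v\in G_b$. And if $v\in G_b$, every path from $v$ to $B$ meets $B$ first in $b$, so $b$ is determined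 by $v$.

*Distances across branches.* Let $u\in G_a$, $v\in G_b$, $a\neq b$. Every $u$–$v$ path passes through $a$, and every $a$–$v$ path passes through $b$. Hence
$$d(u,v)=d(u,a)+d_B(a,b)+d(b,v). \tag{3}$$
In the example, $d(y,z)=2+1+1=4$. Finally, a shortest path from $b$ to a vertex of $G_b$ stays in $G_b$, so a BFS tree of $G_b$ from $b$ has height $e_b$.

## 2. The cycle $C_{2d+1}$ against trees of small diameter

Fix the order $2d+1$ and forbid distances larger than $d$. How large can the sum of all distances be? The cycle $C_{2d+1}$ is a natural candidate, and a conjecture of DeLaViña and Waller says that nothing beats it: *if $G$ has diameter $d\ge3$ and $|V(G)|=2d+1$, then $W(G)\le W(C_{2d+1})$.* The problem is taken from Dinesh Pandey, Peruvemba Sundaram Ravi, "On a conjecture of DeLaViña and Waller", arXiv:2605.24855 (2026). We shall prove that the conjecture is true, under the weaker hypothesis "diameter at most $d$" and with all cases of equality.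

**Theorem 1.** Let $d\ge 3$ and let $G$ be a connected graph with $n=2d+1$ vertices and diameter at most $d$. Then
$$W(G)\le W(C_{2d+1})=W^*=\tfrac12 d(d+1)(2d+1)=\frac{n(n^2-1)}8 .$$
Equality holds if and only if $G=C_{2d+1}$; or $d=3$ and $G$ is the 7-vertex tree with two adjacent vertices of degrees $4$ and $3$ and five leaves; or $d=4$ and $G$ is the 9-vertex tree consisting of a vertex $c$ with three neighbors carrying $2,2,1$ further leaves.

In particular, for $d\ge5$ the cycle is the unique maximizer.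

Some hand computations show how tight this is. For $d=2$ the statement is false: $K_{1,4}$ has diameter $2$, order $5$ and $W=4\cdot1+6\cdot2=16>15=W(C_5)$. For $d=3$, look at trees on 7 vertices with two adjacent centers carrying $\alpha$ and $5-\alpha$ leaves. By (2), $W=5\cdot6+(\alpha+1)(6-\alpha)$. For $\alpha=3$ this is $42=W(C_7)$; for $\alpha=4$ it is $40$. For $d=4$, root the 9-vertex tree of the theorem at $c$: the children have subtree sizes $3,3,2$ and there are five leaves, so $W=18+18+14+5\cdot 8=90=W(C_9)$. So trees are real competitors, and any proof must be exact on these two.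

Throughout, $n=2d+1$ with $d\ge3$, and $G$ is as in Theorem 1.

## 3. Distance layers in 2-connected graphs, and leaves that break the vertexwise bound

Since every vertex of $C_n$ has $\sigma(v)=d(d+1)$, the first thing to try is to prove $\sigma_G(v)\le d(d+1)$ for each vertex. This works when there is no cut vertex.

**Lemma 2.** Let $B$ be a 2-connected graph with $k$ vertices and $v\in B$.

1. For $1\le i<\mathrm{ecc}(v)$ there are at least two vertices at distance $i$ from $v$.
2. $\mathrm{ecc}(v)\le\lfloor k/2\rfloor$.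
3. $\sigma_B(v)\le\lfloor k^2/4\rfloor$.
4. If $k=2d+1$ with $d\ge2$ and equality holds in part 3, then $\deg v=2$.

**Proof.** For part 1: if a layer $i$ with $1\le i<\mathrm{ecc}(v)$ had only one vertex, every path from $v$ to a vertex further away would pass through it, so it would be a cut vertex. For part 2, count layers: $k\ge1+2(\mathrm{ecc}(v)-1)+1$. For part 3, note that $\sigma_B(v)=\sum_{j\ge1}N_j$, where $N_j$ is the number of vertices at distance at least $j$. If $j\le\mathrm{ecc}(v)$, the layers $0,\dots,j-1$ contain at least $1+2(j-1)$ vertices, so $N_j\le k-1-2(j-1)$; otherwise $N_j=0$. Hence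
$$\sigma_B(v)\le\sum_{j\ge1}\max(0,k-1-2(j-1))=\lfloor k^2/4\rfloor ,$$
because the sum is $(k-1)+(k-3)+\cdots$, which is $\frac{k^2}4$ for even $k$ and $\frac{k^2-1}4$ for odd $k$. For part 4, equality forces $N_2=k-3$ (note $k-3>0$), while $N_2=k-1-\deg v$. $\square$

**Consequence for 2-connected $G$.** If $G$ itself is 2-connected, then $\sigma_G(v)\le\lfloor n^2/4\rfloor=d(d+1)$ for all $v$, so $W(G)\le\frac n2d(d+1)=W^*$. Equality forces every degree to be $2$, i.e. $G=C_n$; and $C_n$ attains it.

With a cut vertex the vertexwise bound is false. In the 7-vertex tree of Theorem 1, a leaf at the vertex of degree $4$ has $\sigma=1+2\cdot3+3\cdot2=13$, and a leaf at the vertex of degree $3$ has $\sigma=1+2\cdot 2+3\cdot3=14$, both larger than $d(d+1)=12$. Only the total, $8+9+3\cdot13+2\cdot14=84=2\cdot42$, is right. So near cut vertices we must average, and the edge count (2) is the natural tool.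

## 4. Averaging subtree sizes in trees of bounded height

For a tree the crude use of (2) is $s(v)(n-s(v))\le n^2/4$, which gives $W\le(n-1)n^2/4$. Since $W^*=(n-1)\cdot\frac{n(n+1)}8$, this is about a factor $2$ too much. What it ignores is that a vertex with a large subtree and small height has many descendants with small subtrees. So let a vertex share its contribution with its descendants. Suppose we already know that vertices strictly below $v$ contribute on average at most $\tau$. If $s(v)=s$, then $v$ and its descendants contribute at most $s(n-s)+(s-1)\tau$, which per vertex is $n+\tau-(s+\tau/s)$. The best $s$ is $\sqrt\tau$, and the new average is $n+\tau-2\sqrt\tau$. This dictates the following sequence.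

**The sequences $t_e$ and $\tau_e$.** Let $t_0=1$, $t_{e+1}=\sqrt{(t_e-1)^2+n-1}$ and $\tau_e=t_e^2$. Then
$$\tau_1=n-1,\qquad \tau_{e+1}=\tau_e+n-2t_e. \tag{4}$$
If $1\le t_e<n/2$, then $t_{e+1}>t_e$ by (4), and $t_{e+1}^2<(\frac n2-1)^2+n-1=\frac{n^2}4$. So $1\le t_e<n/2$ for all $e$, $\tau_e$ is strictly increasing, and its increments $n-2t_e$ decrease: $\tau$ is concave in $e$. Example: for $n=7$, $\tau_1=6$ and $\tau_2=13-2\sqrt6=8.10\ldots$.

**Lemma 3.** In a rooted tree with $m$ non-root vertices and height at most $e$, $e\ge1$,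
$$\sum_{v\ne\text{root}}s(v)\,(n-s(v))\le m\,\tau_e.$$

**Proof.** Here $n$ is our fixed number, not the size of the tree. Induct on $e$. For $e=1$ all $s(v)=1$ and each term is $n-1=\tau_1$. Let $e\ge2$ and let $v$ be a child of the root, $s=s(v)$. The $s-1$ descendants of $v$ are the non-root vertices of a tree rooted at $v$ of height at most $e-1$. By induction $v$ and its descendants contribute at most
$$s(n-s)+(s-1)\tau_{e-1}=s\Big[n+\tau_{e-1}-\Big(s+\frac{\tau_{e-1}}s\Big)\Big]\le s\,[\,n+\tau_{e-1}-2t_{e-1}]=s\,\tau_e,$$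
by $s+\tau_{e-1}/s\ge2\sqrt{\tau_{e-1}}$ and (4). Sum over the children of the root. $\square$

The next lemma uses this when $G$ falls apart at a vertex into two sides, one with at most $d$ vertices; the diameter bound limits the sum of the two heights.

**Lemma 4.** Let $c\in V(G)$ and $V\setminus\{c\}=X\sqcup Y$ with $X,Y$ nonempty, no edges between $X$ and $Y$, and $|X|\le d$. Let $e_1=\max_{x\in X}d(c,x)$, $e_2=\max_{y\in Y}d(c,y)$, and suppose $e_1\ge e_2$. Then $e_1+e_2\le d$ and, for a BFS tree $T$ of $G$ from $c$,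
$$W(G)\le W(T)\le|X|\tau_{e_1}+|Y|\tau_{e_2}\le d\,(\tau_{\lceil d/2\rceil}+\tau_{\lfloor d/2\rfloor}).$$

**Proof.** Every path from $X$ to $Y$ passes through $c$, so vertices realizing $e_1$ and $e_2$ are at distance $e_1+e_2$, which is at most $d$. In $T$ the path from $c$ to a vertex of $X$ stays in $X$ after $c$, and similarly for $Y$. So $T$ consists of two trees rooted at $c$, on $X\cup\{c\}$ and $Y\cup\{c\}$, of heights $e_1,e_2$, and subtrees at vertices of $X$ lie in $X$. By (2), $W(T)=\sum_{v\ne c}s(v)(n-s(v))$, and Lemma 3 applied to both parts gives the second inequality. Since $|X|+|Y|=2d$, $|X|\le d$ and $\tau_{e_1}\ge\tau_{e_2}$,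
$$|X|\tau_{e_1}+|Y|\tau_{e_2}=2d\,\tau_{e_2}+|X|(\tau_{e_1}-\tau_{e_2})\le d(\tau_{e_1}+\tau_{e_2}).$$
If $e_1\le\lfloor d/2\rfloor$, then also $e_2\le\lfloor d/2\rfloor$ and monotonicity finishes. Otherwise $e_1\ge\lceil d/2\rceil$ and $1\le e_2\le d-e_1$, so by monotonicity and then concavity $\tau_{e_1}+\tau_{e_2}\le\tau_{e_1}+\tau_{d-e_1}\le\tau_{\lceil d/2\rceil}+\tau_{\lfloor d/2\rfloor}$. $\square$

How good is the last bound? We want it below $W^*$. For $d=3$ it is $3(19-2\sqrt6)=42.30\ldots$ against $42$; for $d=4$ it is $8(17-4\sqrt2)=90.7\ldots$ against $90$. It just fails, so these two cases will be done by hand with the exact value of $W(T)$. For $d\ge5$ it will succeed, by a small margin (Section 8).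

## 5. A cut vertex or a block at the center

Lemma 4 handles a balanced cut vertex. If there is none, there is a central block.

**Lemma 5.** Either (A) some cut vertex $c$ has all components of $G-c$ of size at most $d$, or (B) some block $B$ with at least 3 vertices has $w_b\le d$ for all $b\in B$.

**Proof.** If $G$ is 2-connected, take $B=G$; all $w_b=1$. Otherwise $G$ has cut vertices. Suppose (A) fails. Then for each cut vertex $c$ some component $K(c)$ of $G-c$ has at least $d+1$ vertices, and it is unique because $n-1=2d$. Choose $c$ with $|K(c)|$ minimal.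

Any two neighbors of $c$ in $K(c)$ are joined by a path in $K(c)$, so with $c$ they lie on a cycle; hence one block $B$ contains $c$ and all its neighbors in $K(c)$. As $B-c$ is connected and meets $K(c)$, $B\setminus\{c\}\subseteq K(c)$. So $G_c=V\setminus K(c)$ and $w_c=n-|K(c)|\le d$.

Let $b\in B\setminus\{c\}$. If $b$ is not a cut vertex, then $w_b=1$. Let $b$ be a cut vertex and suppose $w_b\ge d+1$. Then $V\setminus G_b$, which is one component of $G-b$, has at most $d$ vertices, so $K(b)\subseteq G_b\setminus\{b\}$. But $G_b$ is connected, contains $b\in K(c)$ and avoids $c$, so $G_b\subseteq K(c)$ and $|K(b)|<|K(c)|$, contradicting the choice of $c$. So $w_b\le d$ for all $b\in B$. If $|B|=2$, the two branches would give $2d+1\le 2d$, which is impossible. $\square$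

**Two cases.** If (A) holds, Lemma 4 applies with $X$ a component of $G-c$ of largest height and $Y$ the union of the others. Suppose (B) holds and $e_b\ge d/2$ for some $b\in B$. Then Lemma 4 applies with $c=b$, $X=G_b\setminus\{b\}$ and $Y=V\setminus G_b$: here $|X|\le d-1$, both sets are nonempty, there are no edges between them, $e_1=e_b$, and since distances through $b$ add, $e_2\le d-e_b\le e_b$. So one of the following holds.

* **Case I:** Lemma 4 applies to $G$.
* **Case II:** there is a block $B$, $|B|\ge3$, with $w_b\le d$ and $e_b<d/2$, i.e. $e_b\le E:=\lfloor\frac{d-1}2\rfloor$, for all $b\in B$.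

## 6. Branch weights and the perimeter of three vertices in a block

In Case II let $k=|B|\ge3$ and $p=n-k$. Call the $p$ vertices outside $B$ *units* $1,\dots,p$. If unit $i$ lies in $G_b$, put $e_i=e_b\ge1$ (the height of its branch, not its own depth), and let $d_{ij}$ be the $B$-distance between the branch vertices of units $i$ and $j$ (so $d_{ij}=0$ inside one branch). In the example of Section 1, with $B=abc$, the units are $z,x,y$, with $e$-values $1,2,2$; the $d$-value of $z,x$ is $1$ and that of $x,y$ is $0$. The next lemma separates what the branches cost from what the block costs.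

**Lemma 6.** In Case II, with $D_B=\sum_{\{a,b\}\subset B}w_aw_b\,d_B(a,b)$,
$$W(G)\le D_B+\sum_i\tau_{e_i},\qquad D_B\le\Big(n-\frac k2\Big)\Big\lfloor\frac{k^2}4\Big\rfloor+\sum_{i<j}d_{ij}, \tag{5}$$
and
$$d_{ij}\le d-e_i-e_j\quad(i\ne j). \tag{6}$$

**Proof.** Let $T_b$ be a BFS tree of $G_b$ from $b$, with subtree sizes $s(v)$. Pairs inside $G_b$ contribute at most $\sum_{v\in T_b-b}s(v)(w_b-s(v))$ by (2). For pairs in different branches use (3): the middle terms add up to $D_B$, and each height $d(u,b)$, $u\in G_b$, occurs $n-w_b$ times. By (2), $\sum_{u\in G_b}d(u,b)=\sum_{v\in T_b-b}s(v)$. So $G_b$ accounts in total, apart from $D_B$, for at most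
$$\sum_{v\in T_b-b}\big[s(v)(w_b-s(v))+(n-w_b)s(v)\big]=\sum_{v\in T_b-b}s(v)(n-s(v))\le(w_b-1)\tau_{e_b}$$
by Lemma 3 (a trivial branch contributes $0$). This is $\tau_{e_i}$ for each unit, which proves the first inequality. Next write $w_b=1+(w_b-1)$ and expand:
$$D_B=W(B)+\sum_b(w_b-1)\sigma_B(b)+\sum_{i<j}d_{ij}.$$
By Lemma 2(3), $W(B)\le\frac k2\lfloor\frac{k^2}4\rfloor$ and the second term is at most $p\lfloor\frac{k^2}4\rfloor$; and $\frac k2+p=n-\frac k2$. For (6): if the units lie in different branches, the deepest vertices of those branches are at distance $e_i+d_{ij}+e_j\le d$; if they lie in the same branch, it says $0\le d-2e_i$, which holds as $e_i<d/2$. $\square$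

If $k=n$ then $G=B$ is 2-connected, and Section 3 gives $W(G)\le W^*$ with equality iff $G=C_n$. **From here on, in Case II, $k<n$, so $p\ge1$.**

The bound (6) is strong when the branches are tall. When they are short we need a bound on $\sum d_{ij}$ that comes from the block alone. Pairs of vertices can be at distance $\lfloor k/2\rfloor$, but not all pairs of a triple can.

**Lemma 7.** Let $B$ be 2-connected with $k$ vertices. For $x,y,z\in V(B)$, not necessarily distinct, the perimeter $P=d(x,y)+d(y,z)+d(z,x)$ satisfies $P\le k$ if $k$ is even and $P\le k+1$ if $k$ is odd.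

Example: in $C_6$ three alternate vertices have $P=6=k$. In $K_{2,3}$ the three vertices of the larger part have $P=6=k+1$.

**Proof.** We place disjoint balls around $x,y,z$ and count vertices. Let $r_x=\frac12(d(x,y)+d(x,z)-d(y,z))\ge0$ and define $r_y,r_z$ similarly. Then $r_x+r_y=d(x,y)$ etc., and $r_x+r_y+r_z=P/2$.

If some $r$ is $0$, say $r_x=0$, then $d(y,z)=d(x,y)+d(x,z)$ and $P=2d(y,z)\le2\lfloor k/2\rfloor\le k$ by Lemma 2(2). This includes the case that two of the vertices coincide: if $x=y$ then $r_x+r_y=0$.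

Otherwise all $r$ are positive, so $r_x<r_x+r_y=d(x,y)\le\mathrm{ecc}(x)$, and similarly for $y,z$. The sets $O_x=\{v:d(v,x)<r_x\}$, $O_y$, $O_z$ are disjoint: a common vertex of $O_x$ and $O_y$ would give $d(x,y)<r_x+r_y$.

If $P$ is odd, then $2r_x=P-2d(y,z)$ is odd, and likewise for $y,z$. So $O_x$ consists of the layers $0,1,\dots,r_x-\frac12$ around $x$, and by Lemma 2(1) $|O_x|\ge1+2(r_x-\frac12)=2r_x$. Adding, $k\ge2(r_x+r_y+r_z)=P$.

If $P$ is even, all $r$'s are integers at least $1$, and $|O_x|\ge1+2(r_x-1)=2r_x-1$ etc. Moreover the layer $\{v:d(v,x)=r_x\}$ has at least two vertices, because $1\le r_x<\mathrm{ecc}(x)$. It is disjoint from $O_x$, and from $O_y$ (a common vertex would give $d(x,y)<r_x+r_y$) and $O_z$. So $k\ge P-3+2=P-1$.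

Thus $P\le k$ if $P$ is odd and $P\le k+1$ if $P$ is even. If $k$ is even, $k+1$ is odd, so an even $P$ is at most $k$. $\square$

**Averaging over triples.** If $p\ge3$, apply Lemma 7 to the branch vertices of each triple of units. Each pair lies in $p-2$ triples, so $(p-2)\sum_{i<j}d_{ij}\le\binom p3\cdot3M$, that is,
$$\sum_{i<j}d_{ij}\le\binom p2M,\qquad M=\frac k3\ (k\text{ even}),\quad M=\frac{k+1}3\ (k\text{ odd}). \tag{7}$$

## 7. Diameters three and four by hand

Here $E=1$, so everything in Case II has height $1$, and Lemma 6 nearly suffices alone. For the equality cases note: *if $W(G)=W(T)$ for a spanning tree $T$ of $G$, then $G=T$.* Indeed $d_G\le d_T$ for all pairs, so equality holds for all pairs; an edge of $G$ not in $T$ would have $d_G=1<d_T$.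

**$d=3$, Case I.** Here $n=7$, $W^*=42$. In Lemma 4, $|X|\le3$, $e_1+e_2\le3$ and $e_1\ge e_2\ge1$, so $(e_1,e_2)$ is $(1,1)$ or $(2,1)$. We compute $W(T)=\sum s(v)(7-s(v))$ exactly. For $(1,1)$ it is $6\cdot6=36$. For $(2,1)$ every vertex of $Y$ contributes $6$.

* If $|X|=2$, then $X$ is a path below $c$: $W(T)=10+6+4\cdot6=40$.
* If $|X|=3$ and $c$ has two children in $X$, one of them having a child: $W(T)=10+6+6+3\cdot6=40$.
* If $|X|=3$ and $c$ has one child in $X$, with two children: $W(T)=12+6+6+3\cdot6=42$.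

So $W(G)\le42$, and equality forces $W(G)=W(T)=42$, hence $G=T$ is the last tree: $c$ has three leaves and a neighbor with two leaves, which is the 7-vertex tree of Theorem 1.

**$d=3$, Case II, $k<7$.** All $e_i=1$, $\tau_1=6$, and (6) gives $d_{ij}\le1$. By (5), $W(G)\le(7-\frac k2)\lfloor\frac{k^2}4\rfloor+6p+\binom p2$. For $k=3,4,5$ this is $11+24+6=41$, $20+18+3=41$, $27+12+1=40$. For $k=6$, $p=1$ it gives only $36+6=42$. In fact $C_6$ with a pendant vertex has $W=27+15=42$; but its diameter is $4$, so we must use the diameter again. The attaching vertex $b$ has $\mathrm{ecc}_B(b)\le3-1=2$ and degree at least $2$ in $B$, so $\sigma_B(b)\le2\cdot1+3\cdot2=8$. From $D_B=W(B)+\sigma_B(b)$ and Lemma 2(3), $W(G)\le W(B)+\sigma_B(b)+\tau_1\le27+8+6=41$. So $W(G)<42$ in all cases with $k<7$, and $k=7$ was done in Section 3.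

**$d=4$, Case I.** Here $n=9$, $W^*=90$, $|X|\le4$, $e_1+e_2\le4$, $e_1\ge e_2\ge1$. Let first $(e_1,e_2)=(3,1)$; vertices of $Y$ contribute $8$ each. If $|X|=3$, $X$ is a path with subtree sizes $3,2,1$ and contributes $18+14+8=40$; the total is $40+5\cdot8=80$. If $|X|=4$, there is a root path of length $3$ and one more vertex of $X$. According as this vertex has depth $1,2,3$, the subtree sizes are $3,2,1,1$, or $4,2,1,1$, or $4,3,1,1$, with contributions $48$, $50$, $54$. The total is at most $54+4\cdot8=86$.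

Otherwise $T$ has height at most $2$. Let $c$ have $m$ children with subtree sizes $s_1,\dots,s_m$, $\sum s_j=8$; $m\ge2$ as $X,Y\ne\emptyset$. The other $8-m$ vertices are leaves, so
$$W(T)=\sum_js_j(9-s_j)+8(8-m)=136-8m-\sum_js_j^2.$$
For $m=2$ this is at most $120-32=88$; for $m=4$ at most $104-16=88$; for $m\ge5$ at most $136-40-8=88$, as $\sum s_j^2\ge\sum s_j=8$. For $m=3$ it is $112-\sum s_j^2$. The least value of $\sum s_j^2$ for three positive integers with sum $8$ is $22$, attained only by $\{3,3,2\}$ (the next value is $24$). So $W(T)\le90$, with equality only for sizes $\{3,3,2\}$. Hence $W(G)\le90$, and equality forces $G=T$ to be the 9-vertex tree of Theorem 1.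

**$d=4$, Case II, $k<9$.** All $e_i=1$, $\tau_1=8$, $d_{ij}\le2$, and $d_{ij}\le1$ if $k=3$ (then $B$ is a triangle). The terms of (5), in the order block, units, pairs, are:

| $k$ | 3 | 4 | 5 | 6 | 7 | 8 |
|---|---|---|---|---|---|---|
| bound | $15+48+15=78$ | $28+40+20=88$ | $39+32+12=83$ | $54+24+6=84$ | $66+16+2=84$ | $80+8=88$ |

All are below $90$, and $k=9$ was done in Section 3.

Both exceptional trees have diameter exactly $d$ and $W=W^*$ (Section 2). This proves Theorem 1 for $d=3,4$.

## 8. The size of $t_e$ near $e=d/2$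

For $d\ge5$ Case I needs $\tau_{\lfloor d/2\rfloor}+\tau_{\lceil d/2\rceil}<\frac{n(n+1)}4$. To leading order this says $t_{d/2}<d/\sqrt2\approx0.7071\,d$. A heuristic shows what to expect. Put $s_i=t_i-\frac12$ and $\delta_i=s_{i+1}-s_i$; then $s_0=\frac12$, $s_1=\sqrt{2d}-\frac12$, $\delta_i>0$, and $s_i<d$ because $t_i<n/2$. From $t_{i+1}^2=(t_i-1)^2+2d$ we get $s_{i+1}^2+s_{i+1}=s_i^2-s_i+2d$, i.e.
$$(s_i+s_{i+1})(1+\delta_i)=2d. \tag{8}$$
Treating $i$ as continuous and dropping lower order terms, $s\,(1+s')=d$, so $di=\frac{s}{d-s}\,ds$ and $i=d\,\Psi(s/d)$ with $\Psi(\lambda)=-\ln(1-\lambda)-\lambda$. At $i=d/2$ we need $\Psi(\lambda)=\frac12$. As $\Psi(0.7)>0.5039>\frac12$, the solution is below $0.7$, and $0.7^2=0.49<0.5$. So the inequality should hold, but with only about $0.01d^2$ to spare in $\tau$. A crude estimate will not do: we must control the error in the heuristic up to a bounded amount. Two facts help: $\Psi$ turns (8) into an exact telescoping identity, and the error terms telescope too.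

First, (8) reads $(2s_i+\delta_i)(1+\delta_i)=2d$. The left side increases in $s_i$ and in $\delta_i>0$, and $s_i$ increases with $i$. Hence $\delta_i$ decreases with $i$.

**Proposition 8.** (O) If $d\ge5$ is odd and $r=\frac{d-1}2$, then $s_r\le0.7d-0.15$. (E) If $d\ge6$ is even and $r=\frac d2$, then $s_r\le0.7d+0.06$.

**Step 1: the values $d=5,6$, to be checked directly.** For $d=5$: $t_1^2=10$ and $t_2^2=21-2\sqrt{10}<21-6.32=14.68<3.85^2$, so $s_2<3.35=0.7\cdot5-0.15$. For $d=6$: $t_1^2=12$ and $t_2^2=25-2\sqrt{12}$; as $3.464<\sqrt{12}<3.465$, $18.07<t_2^2<18.08$, so $t_2>4.25$ (as $4.25^2=18.0625$). Then $t_3^2=t_2^2+13-2t_2<18.08+13-8.5=22.58<4.76^2$, so $s_3<4.26=0.7\cdot6+0.06$.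

From now on $d\ge7$.

**Step 2: an exact identity for the increments of $d\Psi(s_i/d)$.** On $[0,1)$, $\Psi'(\lambda)=\frac{\lambda}{1-\lambda}$ is increasing, so $\Psi$ is convex. Put $S_i=s_i+s_{i+1}$ and $z_i=1/S_i$; note $S_i\ge S_0=\sqrt{2d}>1$. By (8), $2d-S_i=\delta_iS_i$. Since $2s_i=S_i-\delta_i$ and $2s_{i+1}=S_i+\delta_i$,
$$d-s_i=\tfrac12\delta_i(S_i+1),\qquad d-s_{i+1}=\tfrac12\delta_i(S_i-1),\qquad 2dz_i=1+\delta_i.$$
Therefore
$$d\,\Psi\Big(\frac{s_{i+1}}d\Big)-d\,\Psi\Big(\frac{s_i}d\Big)=d\ln\frac{d-s_i}{d-s_{i+1}}-\delta_i=2d\,\mathrm{artanh}\,z_i-\delta_i=1+2d\,(\mathrm{artanh}\,z_i-z_i), \tag{9}$$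
where $\mathrm{artanh}\,z=\frac12\ln\frac{1+z}{1-z}=\sum_{j\ge0}\frac{z^{2j+1}}{2j+1}$. So each step adds $1$ plus a positive error, which we must bound in total.

**Step 3: the first step $i=0$, where the error is largest, computed as a series.** Let $q=\sqrt{2d}$, so $z_0=1/q$, $s_0/d=q^{-2}$, $d=q^2/2$. Then
$$d\,\Psi(q^{-2})=\frac{q^2}2\sum_{j\ge2}\frac{q^{-2j}}j=\sum_{j\ge2}\frac{q^{-(2j-2)}}{2j},\qquad 2d\Big(\mathrm{artanh}\frac1q-\frac1q\Big)=\sum_{j\ge1}\frac{q^{-(2j-1)}}{2j+1}.$$
The first sum has the even powers $q^{-k}$ with coefficient $\frac1{k+2}$, the second the odd powers with the same coefficient. So (9) with $i=0$ gives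
$$d\,\Psi(s_1/d)=1+a,\qquad a=\sum_{k\ge1}\frac{q^{-k}}{k+2}.$$
Each term decreases in $q$ and $q\ge\sqrt{14}$, so with $q=\sqrt{14}$ on the right,
$$a\le\frac1{3q}+\frac1{4q^2}+\frac1{5q^3(1-1/q)}<0.0892+0.0179+0.0053<0.113.$$

**Step 4: the errors for $i\ge1$ telescope.** Let $\mu=0.7d-0.15$ for odd $d$ and $\mu=0.7d+0.06$ for even $d$. For $d\ge7$ (so $d\ge8$ if $d$ is even) we have $\mu\le0.75d-\frac16$ and $\mu\le0.71d$. Also $s_1\le\mu$, since $\sqrt{2d}\le\frac{2d}{\sqrt{14}}<0.54d$, so $s_1<0.54d-\frac12<0.7d-0.15$.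

Let $i\ge1$ with $s_i\le\mu$. If $\delta_i<\frac13$, then $2d=(2s_i+\delta_i)(1+\delta_i)<(2s_i+\frac13)\frac43\le(1.5d)\frac43=2d$, a contradiction. So $\delta_i\ge\frac13$, whence $1+\delta_i\le4\delta_i$. Also $z_i=\frac1{2s_i+\delta_i}\le\frac1{2s_1+1/3}\le\frac1{6.81}$, as $2s_1+\frac13=2\sqrt{2d}-\frac23\ge2\sqrt{14}-\frac23>6.81$. Hence $\frac1{3(1-z_i^2)}\le\kappa:=0.35$. Bounding the series of $\mathrm{artanh}\,z-z$ by a geometric one, and using $2dz_i=1+\delta_i$ and $S_i^2\ge4s_is_{i+1}$,
$$2d(\mathrm{artanh}\,z_i-z_i)\le\frac{2dz_i^3}{3(1-z_i^2)}\le\kappa\,\frac{1+\delta_i}{S_i^2}\le\kappa\,\frac{4\delta_i}{S_i^2}\le\kappa\,\frac{\delta_i}{s_is_{i+1}}=\kappa\Big(\frac1{s_i}-\frac1{s_{i+1}}\Big).$$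
So with $H(s)=d\,\Psi(s/d)+\frac\kappa s$ we have, by (9), $H(s_{i+1})-H(s_i)\le1$ for every $i\ge1$ with $s_i\le\mu$.

**Step 5: $H$ is strictly increasing on $[s_1,d)$.** This lets us compare $H(\mu)$ with $H(s_j)$. We have $H'(s)=\frac s{d-s}-\frac\kappa{s^2}$, which is positive if $s^3>\kappa d$. Since $0.14\sqrt{2d}\ge0.14\sqrt{14}>\frac12$, $s_1\ge0.86\sqrt{2d}$, so for $s\ge s_1$, $s^3\ge s_1^3>1.7\,d^{3/2}>\kappa d$.

**Step 6: the contradiction.** Suppose $s_r>\mu$ and let $j\le r$ be the first index with $s_j>\mu$. As $s_0<s_1\le\mu$, $j\ge2$, and $s_i\le\mu$ for $1\le i\le j-1$. By Steps 5, 4 and 3, $H(\mu)<H(s_j)\le H(s_1)+j-1=1+a+\frac\kappa{s_1}+j-1\le r+a+\frac\kappa{s_1}$, i.e.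
$$d\,\Psi(\mu/d)<r+a+\kappa\Big(\frac1{s_1}-\frac1\mu\Big). \tag{10}$$
Since $q-\frac12\ge0.86q$, $\frac1{s_1}=\frac1q+\frac{1/2}{q(q-1/2)}\le\frac1q+\frac{0.582}{q^2}$; and $\frac1\mu\ge\frac1{0.71d}=\frac2{0.71q^2}\ge\frac{2.81}{q^2}$. So $\frac1{s_1}-\frac1\mu\le\frac1q-\frac{2.22}{q^2}\le\frac1{8.88}<0.113$, because $u-2.22u^2\le\frac1{4\cdot2.22}$. Therefore $a+\kappa(\frac1{s_1}-\frac1\mu)<0.113+0.04=0.153$.

On the other hand $\Psi(0.7)=\ln\frac{10}3-0.7>0.5039$, and by convexity $\Psi$ lies above its tangent at $0.7$, of slope $\frac73$. For odd $d\ge7$,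
$$d\,\Psi(\mu/d)-r\ge0.5039d-\tfrac73(0.15)-\tfrac{d-1}2=0.0039d+0.15\ge0.177,$$
and for even $d\ge8$,
$$d\,\Psi(\mu/d)-r\ge0.5039d+\tfrac73(0.06)-\tfrac d2=0.0039d+0.14\ge0.171.$$
Both contradict (10). $\square$

The next corollary packages what Cases I and II need: the sum in Lemma 4, the gap $\omega$ between $\tau_E$ and $\frac{n^2-1}8$, and a lower bound $\beta$ for how much $\tau$ drops when a branch gets shorter.

**Corollary 9.** Let $d\ge5$, $E=\lfloor\frac{d-1}2\rfloor\ge2$, $\eta=\frac d2-E$ and $\omega=\frac{d(d+1)}2-\tau_E$.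

1. $\tau_{\lfloor d/2\rfloor}+\tau_{\lceil d/2\rceil}<\frac{n(n+1)}4$.
2. If $d$ is odd: $\eta=\frac12$, $\omega\ge0.01d^2+0.01d-0.1225$, and $\tau_E-\tau_{E-1}\ge\beta:=0.6d+1.1$.
3. If $d$ is even: $\eta=1$, $\omega\ge0.01d^2+0.304d-0.0196$, and $\tau_E-\tau_{E-1}\ge\beta:=0.6d+1.56$.

In both cases $\tau_e\le\tau_E-\beta(E-e)$ for $1\le e\le E$, and $\omega\ge0.1775$.

**Proof.** Recall $\tau_{i+1}-\tau_i=n-2t_i=2d-2s_i$, and that (8) can be written $2d=(2s_{i+1}-\delta_i)(1+\delta_i)$. Also $\frac{n(n+1)}4=d^2+\frac{3d}2+\frac12$.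

*Odd $d$, $r=E$.* We have $\tau_r+\tau_{r+1}=2t_r^2-2t_r+n=2s_r^2+2d+\frac12$. So part 1 says $s_r^2<\frac{d^2}2-\frac d4$. By Proposition 8, $s_r^2\le0.49d^2-0.21d+0.0225$, and $0.01d^2-0.04d-0.0225>0$ for $d\ge5$. Next, $\tau_r=(s_r+\frac12)^2\le(0.7d+0.35)^2=0.49d^2+0.49d+0.1225$ gives the bound on $\omega$. If $\delta_{r-1}\le0.4$, then $2d\le2s_r\cdot1.4\le1.96d-0.42<2d$, a contradiction. So $\delta_{r-1}>0.4$ and $\tau_r-\tau_{r-1}=2d-2s_{r-1}=2d-2s_r+2\delta_{r-1}\ge0.6d+0.3+0.8$.

*Even $d$, $r=\frac d2=E+1\ge3$.* By Proposition 8, $\tau_r\le(0.7d+0.56)^2=0.49d^2+0.784d+0.3136<\frac{d^2}2+\frac{3d}4+\frac14=\frac{n(n+1)}8$, since $0.01d^2-0.034d-0.0636>0$ for $d\ge6$. This is part 1. Next, the function $(2s_r-\delta)(1+\delta)$ has derivative $2s_r-1-2\delta>0$ for $0\le\delta\le0.42$, because $s_r>s_1\ge\sqrt{12}-\frac12>2$. So $\delta_{r-1}\le0.42$ would give $2d\le(2s_r-0.42)\cdot1.42\le(1.4d-0.3)\cdot1.42=1.988d-0.426$, a contradiction. Hence $\delta_{r-2}\ge\delta_{r-1}>0.42$, so $s_{r-1}\le0.7d-0.36$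 and $s_{r-2}\le0.7d-0.78$. Thus $\tau_E=(s_{r-1}+\frac12)^2\le(0.7d+0.14)^2=0.49d^2+0.196d+0.0196$, which gives the bound on $\omega$, and $\tau_E-\tau_{E-1}=2d-2s_{r-2}\ge0.6d+1.56$.

The bound $\tau_e\le\tau_E-\beta(E-e)$ follows by concavity, since all earlier increments are at least $\tau_E-\tau_{E-1}$. For odd $d\ge5$ the bound on $\omega$ is at least its value $0.1775$ at $d=5$; for even $d\ge6$ it is larger than $2$. $\square$

## 9. Diameter at least five: the balanced cut vertex and blocks with at most five vertices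

Let $d\ge5$. The claim for Sections 9 and 10 is $W(G)<W^*$ unless $G=C_n$.

**Case I.** By Lemma 4 and Corollary 9(1), $W(G)<d\cdot\frac{n(n+1)}4=\frac{(n-1)n(n+1)}8=W^*$.

**Case II with $k\le5$: reduction to a bound on $D_B$.** For short blocks we bound $D_B$ directly through the weights $w_b$, whose sum is $n$. By (5) and $\tau_{e_i}\le\tau_E=\frac{n^2-1}8-\omega$, a bound $D_B\le\frac{kn^2}8$ gives
$$W(G)\le\frac{kn^2}8+(n-k)\tau_E=\frac{kn^2}8+(n-k)\Big(\frac{n^2-1}8-\omega\Big), \tag{11}$$
and the right side is less than $W^*=\frac{n(n^2-1)}8$ if and only if $\omega>\frac k{8(n-k)}$. This holds: $n\ge11$, so $\frac k{8(n-k)}\le\frac5{48}<0.105<0.1775\le\omega$. So $D_B\le\frac{kn^2}8$ is all we need, except in the last situation below.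

For $k=3$, $B$ is a triangle and $D_B=\sum w_aw_b\le\frac{n^2}3\le\frac{3n^2}8$. For $k\ge4$ we need a cycle in $B$.

**Lemma 10.** A 2-connected graph on at least 4 vertices has a cycle of length at least 4.

**Proof.** It has a cycle, because a tree on at least 3 vertices has a cut vertex. Suppose this is a triangle $abc$. Some vertex $v$ outside it is adjacent to a triangle vertex, say $a$. As the graph minus $a$ is connected, it contains a path from $v$ to $\{b,c\}$; say it first meets $\{b,c\}$ in $b$. This path, the edge $av$ and the path $a\,c\,b$ form a cycle of length at least 4. $\square$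

**$k=4$.** By Lemma 10, $B\supseteq C_4$, with vertices $1,2,3,4$ in order. Distances in $C_4$ are obtained by adding up, over the two cuts $\{1,2\}|\{3,4\}$ and $\{2,3\}|\{4,1\}$, a $1$ if the cut separates the two vertices. The total weight separated by one cut is a product of two numbers with sum $n$, so $D_B\le2\cdot\frac{n^2}4=\frac{4n^2}8$.

**$k=5$, $B\supseteq C_5$.** Consider the five cuts $\{a,a+1\}\,|\,$rest. Adjacent vertices of $C_5$ are separated by two of them, vertices at distance 2 by four. So the distance is half the number of separating cuts, and $D_B\le\frac52\cdot\frac{n^2}4=\frac{5n^2}8$.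

**$k=5$, $B$ not Hamiltonian: the structure.** By Lemma 10, $B$ contains a $C_4$. The fifth vertex has at least two neighbors on it, no two consecutive (that would give a $C_5$), so exactly two opposite ones. Hence $B\supseteq K_{2,3}$ with parts $\{x,y\}$ and $\{1,2,3\}$. No two of $1,2,3$ are adjacent: if $i\sim j$ and $l$ is the third, then $i\,j\,x\,l\,y\,i$ is a $C_5$. So $1,2,3$ are pairwise at distance exactly 2. Let $A=w_1+w_2+w_3$ and $A'=n-A=w_x+w_y$. Since $2w_xw_y\le\frac{A'^2}2$ and $A^2=\sum w_i^2+2\sum_{i<j}w_iw_j$,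
$$D_B\le\frac{A'^2}2+AA'+2\sum_{1\le i<j\le3}w_iw_j=\frac{n^2}2+\sum_{1\le i<j\le3}w_iw_j-\frac12\sum_{i=1}^3w_i^2. \tag{12}$$
Here (12) can exceed $\frac{5n^2}8$ (three equal weights near $\frac n3$ give about $\frac{2n^2}3$), so we need more: the size of $\omega$ if $d$ is even, the diameter if $d$ is odd.

**$k=5$ not Hamiltonian, $d$ even.** We have $\sum_{i<j}w_iw_j-\frac12\sum w_i^2=\frac{A^2}2-\sum w_i^2\le\frac{A^2}6$, so $D_B\le\frac{n^2}2+\frac{n^2}6=\frac{5n^2}8+\frac{n^2}{24}$. As in (11), $W(G)<W^*$ follows if $(n-5)\omega>\frac58+\frac{n^2}{24}$, i.e. if $(n-5)(\frac18+\omega)>\frac n8+\frac{n^2}{24}$. Divide by $n$. As $n\ge13$, $\frac{n-5}n\ge\frac8{13}$, and by Corollary 9(3)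
$$\tfrac8{13}(\omega+\tfrac18)\ge\tfrac8{13}(0.304d+0.1)\ge0.187d+0.06>0.0834d+0.167\ge\tfrac18+\tfrac n{24},$$
where the strict inequality holds for $d\ge6$.

**$k=5$ not Hamiltonian, $d=2r+1$ odd, $E=r$.** Nontrivial branches at $i\ne j\in\{1,2,3\}$ satisfy $e_i+2+e_j\le d$, so $e_i+e_j\le2r-1$. Hence at most one of these three branches has height $r$. Relabel so that the branches at $2$ and $3$ are trivial or have height at most $r-1$. Put $\beta_0=0.3n=0.6d+0.3\le\beta$ and $v=w_2+w_3\ge2$. The $v-2$ units in the branches at $2,3$ have $\tau_{e_i}\le\tau_{r-1}\le\tau_r-\beta_0$, so $\sum_i\tau_{e_i}\le(n-5)\tau_r-\beta_0(v-2)$. Moreover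
$$\sum_{i<j}w_iw_j-\frac12\sum w_i^2=w_1v-\frac12w_1^2-\frac12(w_2-w_3)^2\le w_1v-\frac12w_1^2.$$
With (5) and (12), $W(G)\le\frac{n^2}2+g+(n-5)\tau_r$, where $g=(w_1-\beta_0)v-\frac12w_1^2+2\beta_0$. We show $g<\frac{n^2}8$.

If $w_1\le\beta_0$, then $v\ge2$ gives $g\le2(w_1-\beta_0)-\frac12w_1^2+2\beta_0=2w_1-\frac12w_1^2\le2<\frac{n^2}8$. If $w_1>\beta_0$, use $v\le n-w_1$:
$$g\le(n+\beta_0)w_1-\tfrac32w_1^2-n\beta_0+2\beta_0\le\frac{(n+\beta_0)^2}6-n\beta_0+2\beta_0=\Big(\frac{1.69}6-0.3\Big)n^2+0.6n<\frac{n^2}8;$$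
the last step holds since the coefficient of $n^2$ is negative and $0.6n<\frac{n^2}8$ for $n\ge11$. So $W(G)<\frac{5n^2}8+(n-5)\tau_r$, which is below $W^*$ by the computation after (11) with $k=5$.

## 10. Diameter at least five: blocks with at least six vertices

Put
$$\Phi=\sum_i\tau_{e_i}+\sum_{i<j}d_{ij},\qquad R=W^*-\Big(n-\frac k2\Big)\Big\lfloor\frac{k^2}4\Big\rfloor .$$
By (5) it suffices to show $\Phi<R$.

**Step 1: compute $R/p$, the budget per unit.** Here $k=n-p$ and $n-\frac k2=\frac{n+p}2$. For even $k$, using $(n+p)(n-p)^2=n^3-n^2p-np^2+p^3$,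
$$8R=n^3-n-(n+p)(n-p)^2=n^2p+np^2-p^3-n .$$
Dividing by $8p$, with $np-p^2=pk$ and $\frac np=\frac kp+1$, gives $\frac Rp=\frac{n^2-1}8+\frac k8(p-\frac1p)$. For odd $k$, $\lfloor\frac{k^2}4\rfloor=\frac{k^2}4-\frac14$, which adds $\frac{n+p}{8p}=\frac k{8p}+\frac14$ to $\frac Rp$. Since $\frac{n^2-1}8=\frac{d(d+1)}2=\tau_E+\omega$,
$$\frac Rp=\tau_E+\omega+\frac{pk}8+\frac14\ (k\text{ odd}),\qquad\frac Rp=\tau_E+\omega+\frac k8\Big(p-\frac1p\Big)\ (k\text{ even}). \tag{13}$$

**Step 2: the two bounds for $\sum d_{ij}$, and why neither is enough alone.** Summing (6), and using $\frac d2-e_i=\eta+(E-e_i)$,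
$$\sum_{i<j}d_{ij}\le\sum_{i<j}(d-e_i-e_j)=(p-1)\sum_i\Big(\frac d2-e_i\Big)=(p-1)\sum_i\big(\eta+(E-e_i)\big), \tag{14}$$
while Corollary 9 gives
$$\tau_{e_i}\le\tau_E-\beta(E-e_i). \tag{15}$$
With (14) alone, lowering a branch by $1$ loses at least $\beta$ in $\tau$ but gains $p-1$ in distance. If $p-1$ is large, short branches look too good: take $k=6$, $p=2d-5$ and all $e_i=1$. The bound for $\Phi/p$ from (14) is $\tau_1+(p-1)(\frac d2-1)=d^2-3d+6$, while $\frac Rp<\frac{d(d+1)}2+\frac34(2d-5)=\frac{d^2}2+2d-3.75$. For $d\ge8$ the first is larger. With (7) alone, we get $\Phi/p\le\tau_E+\frac{p-1}2M$, where $\frac M2\ge\frac k6$, against $\frac{pk}8$ in (13). The excess $\frac{pk}{24}$ is about $\frac{d^2}{24}$ when $k$ is near $d$, and our lower bound for $\omega$ is only about $\frac{d^2}{100}$; so the estimate does not close. The way out is to use (14) as long as $p-1<\beta$, and otherwise to mix (14) and (7) in exactly the proportion that makes the terms $\beta(E-e_i)$ cancel.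

**Step 3: the range $p-1<\beta$, by (14).** By (14) and (15),
$$\Phi\le\sum_i\big[\tau_E+(p-1)\eta-(\beta-p+1)(E-e_i)\big]\le p\,[\tau_E+(p-1)\eta],$$
as $E-e_i\ge0$. Compare with (13).

* $d$ odd, $\eta=\frac12$. For $k\ge7$ odd, $\frac{pk}8+\frac14>\frac{p-1}2$. For $k\ge6$ even, $\frac k8(p-\frac1p)\ge\frac k8(p-1)\ge\frac{p-1}2$. Since $\omega>0$, $\Phi<R$.
* $d$ even, $\eta=1$, $k\ge7$ odd. Here $\frac{pk}8\ge\frac{7p}8$, and $p<\beta+1$ gives $\frac p8<\frac{0.6d+2.56}8<\omega+\frac54$. So $p-1<\omega+\frac{7p}8+\frac14\le\omega+\frac{pk}8+\frac14$ and $\Phi<R$.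
* $d$ even, $\eta=1$, $k\ge6$ even. Here $\frac k8(p-\frac1p)\ge\frac34(p-1)$, and $\frac{p-1}4<\frac\beta4=0.15d+0.39<0.01d^2+0.304d-0.0196\le\omega$ for $d\ge6$. So $p-1<\omega+\frac k8(p-\frac1p)$ and $\Phi<R$.

**Step 4: the range $p-1\ge\beta$, by mixing.** Since $\beta>4$, $p\ge3$ and (7) is available. Let $\theta=\frac\beta{p-1}\le1$. Take $\theta$ times (14) plus $1-\theta=\frac{p-1-\beta}{p-1}$ times (7):
$$\sum_{i<j}d_{ij}\le\beta\sum_i\big(\eta+(E-e_i)\big)+p\,\frac{p-1-\beta}2\,M.$$
Add (15) over all $i$. The terms $\beta(E-e_i)$ cancel, and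
$$\frac\Phi p\le\tau_E+\beta\eta+\frac{p-1-\beta}2\,M. \tag{16}$$

**Step 5: reduce $\Phi<R$ to two polynomial inequalities.** Compare (16) with (13) and multiply by 24. For odd $k$, $M=\frac{k+1}3$ and we need $24\beta\eta+4(p-1-\beta)(k+1)<24\omega+3pk+6$. For even $k$, $M=\frac k3$ and we need $24\beta\eta+4(p-1-\beta)k<24\omega+3pk-\frac{3k}p$; as $p\ge3$, $\frac{3k}p\le k$. So it suffices that
$$k\text{ odd}:\quad p(k+4)<4(k+1)+6+4\beta(k+1-6\eta)+24\omega, \tag{17}$$
$$k\text{ even}:\quad pk<3k+4\beta(k-6\eta)+24\omega. \tag{18}$$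
This is also where $k\ge6$ enters: for $d=10$, $k=4$, $p=17$ the left side of (18) is $68$, while the right side with our lower bound $\omega\ge4.0204$ is only $12-60.48+96.49=48.01$. Short blocks needed the direct treatment of Section 9.

**Step 6: verify (17) and (18).** With $p=2d+1-k$ the left sides are
$$p(k+4)=(2k+8)d-k^2-3k+4,\qquad pk=2kd+k-k^2 .$$
Insert $\beta$ and the lower bounds for $\omega$ from Corollary 9. For $d$ odd, $4\beta=2.4d+4.4$, $6\eta=3$ and $24\omega\ge0.24d^2+0.24d-2.94$. For $d$ even, $4\beta=2.4d+6.24$, $6\eta=6$ and $24\omega\ge0.24d^2+7.296d-0.4704$. The right sides are then at least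

* $d$ odd, $k$ odd: $4k+10+(2.4d+4.4)(k-2)+24\omega\ge0.24d^2+(2.4k-4.56)d+8.4k-1.74$;
* $d$ odd, $k$ even: $3k+(2.4d+4.4)(k-3)+24\omega\ge0.24d^2+(2.4k-6.96)d+7.4k-16.14$;
* $d$ even, $k$ odd: $4k+10+(2.4d+6.24)(k-5)+24\omega\ge0.24d^2+(2.4k-4.704)d+10.24k-21.6704$;
* $d$ even, $k$ even: $3k+(2.4d+6.24)(k-6)+24\omega\ge0.24d^2+(2.4k-7.104)d+9.24k-37.9104$.

Subtracting the left sides, the differences right minus left are at least

* $d$ odd, $k$ odd: $0.24d^2+(0.4k-12.56)d+k^2+11.4k-5.74$;
* $d$ odd, $k$ even: $0.24d^2+(0.4k-6.96)d+k^2+6.4k-16.14$;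
* $d$ even, $k$ odd: $0.24d^2+(0.4k-12.704)d+k^2+13.24k-25.6704$;
* $d$ even, $k$ even: $0.24d^2+(0.4k-7.104)d+k^2+8.24k-37.9104$.

Each is increasing in $k$, so it suffices to take $k=7$ for odd $k$ and $k=6$ for even $k$. In the same order this gives four quadratics in $d$; next to each I compare the square of the linear coefficient with $4\cdot0.24$ times the constant term:

* $0.24d^2-9.76d+123.06$: $9.76^2<95.3<118.1<4(0.24)(123.06)$;
* $0.24d^2-4.56d+58.26$: $4.56^2<20.8<55.9<4(0.24)(58.26)$;
* $0.24d^2-9.904d+116.0096$: $9.904^2<98.1<111.3<4(0.24)(116.0096)$;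
* $0.24d^2-4.704d+47.5296$: $4.704^2<22.2<45.6<4(0.24)(47.5296)$.

All four discriminants are negative, so all four quadratics are positive for every $d$. Hence $\Phi<R$ and $W(G)<W^*$ whenever $6\le k<n$.

**Conclusion of the proof of Theorem 1.** For $d\ge5$, Case I and Case II with $k<n$ give $W(G)<W^*$, and $k=n$ gives $W(G)\le W^*$ with equality exactly for $C_n$ (Section 3). For $d=3,4$ the theorem, with its two exceptional trees, was proved in Section 7. In particular the conjecture of DeLaViña and Waller is true. $\blacksquare$
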